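
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem*{question}{Question}
\newtheorem*{definition}{Definition}

\title{Two independent matchings of $\mathbb Z$ whose union\\ has a unique infinite cluster}


\begin{abstract}
The union of two perfect matchings of $\mathbb Z$ is a multigraph whose connected components are cycles and bi-infinite paths. We construct two independent random matchings, each stationary and ergodic under every nonzero translation, whose union has almost surely exactly one infinite component. This disproves the statement, taken from a paper of Curien, Kozma, Sidoravicius and Tournier, that such a union almost surely does not have a unique infinite cluster. The infinite component can be made to contain a given integer with probability as close to $1$ as desired. We also show by a parity argument that a construction of this kind must use very long edges: the expected edge length is infinite.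
\end{abstract}

\section{Introduction}

\subsection{The question}

A \emph{matching} of $\mathbb Z$ is a perfect matching: a set $F$ of pairs (edges) such that every integer belongs to exactly one of them. We also write $F(k)$ for the partner of $k$, so that $F$ is an involution of $\mathbb Z$ without fixed points. Crossings are allowed. Given two matchings $F^+$ and $F^-$, let $G$ be the multigraph with vertex set $\mathbb Z$ and edge set $F^+\cup F^-$, where a pair belonging to both matchings is a double edge. We speak of $+$ edges and $-$ edges. A \emph{cluster} is a connected component of $G$.

Every vertex of $G$ has one edge of each sign. Hence a finite cluster is a cycle with alternating signs (a double edge is a cycle of length two), and an infinite cluster is a bi-infinite path. There is no branching, so if $G$ has only one infinite cluster, then a single strand collects all vertices that are not in cycles. Can this happen when neither matching knows anything about the other? The following question comes from \cite{CKST}.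

\begin{question}
Let $F^+,F^-$ be independent random matchings of $\mathbb Z$, not necessarily with the same law, each stationary and ergodic under translation by $x$ for every nonzero $x\in\mathbb Z$. Is it true that, almost surely, $G$ does \emph{not} have a unique infinite cluster?
\end{question}

The simplest random matching is the nearest-neighbor one: it is $\{\{2k,2k+1\}\}_{k\in\mathbb Z}$ or $\{\{2k-1,2k\}\}_{k\in\mathbb Z}$, with probability $\frac12$ each. Take $F^+$ and $F^-$ independent with this law. If they agree, all clusters are double edges; if they differ, $G$ is a single bi-infinite path. So uniqueness has probability $\frac12$. These matchings are ergodic under odd translations but not under translation by $2$, so they are not admissible in the Question. They show that ergodicity under translation by $1$ alone would not be a sufficient hypothesis there.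

\subsection{What parity suggests}

For a matching $F$ let $N$ be the number of its edges joining $(-\infty,0]$ to $[1,\infty)$, and write $N^{\pm}$ for the numbers belonging to $F^\pm$.

\begin{proposition}\label{prop:parity}
\textup{(a)} Let $F^+,F^-$ be independent and stationary (no ergodicity is assumed) with $N^\pm<\infty$ a.s. Then the number $K$ of infinite clusters is a.s.\ finite and $\mathbb P(K\text{ is odd})=\frac12$. In particular $\mathbb P(G\text{ has a unique infinite cluster})\le\frac12$, and this bound is attained.

\textup{(b)} If $F$ is a stationary matching, ergodic under translation by $2$, then $N=\infty$ a.s.; in particular $\mathbb E|F(0)|=\infty$.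
\end{proposition}

Part (a) says that for matchings with finite crossing numbers the parity of $K$ is a fair coin, so that uniqueness cannot be almost sure. Part (b) says that under the hypotheses of the Question this parity argument is never available. Our main result is that uniqueness can then indeed hold almost surely.

\begin{theorem}\label{thm:main}
For every $\delta\in(0,1)$ there are independent random matchings $F^+,F^-$ of $\mathbb Z$, each stationary and ergodic under translation by $x$ for every $x\neq0$ (each is a factor of a weakly mixing system), such that almost surely $G$ has exactly one infinite cluster. Moreover $\mathbb P(0\text{ lies in the infinite cluster})\ge1-\delta$.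
\end{theorem}

So the statement in the Question is false. Proposition~\ref{prop:parity} is proved in Section~\ref{sec:parity} and is not used afterwards.

\subsection{The idea}\label{sec:idea}

Suppose first that $F^-$ is periodic: a fixed pattern of length $q$ is repeated, and only its phase $t\in\mathbb Z/q$ is random. Build $F^+$ in stages on a long interval, starting from no $+$ edges at all. At each stage $G$ restricted to the interval consists of cycles and paths, and a path can be prolonged at an endpoint that is still unmatched by $F^+$ (a \emph{free} endpoint). If we knew $t$, we could join the paths one after another by $+$ edges to form a single long path. We do not know $t$: by independence $F^+$ must be good for whichever phase occurs. The danger is that an edge joining two different paths in phase $s$ may join the two ends of one and the same path in another phase $t$ and close it to a cycle. But a given free point has only one opposite end in each phase. Hence this danger rules out at most $q$ points, and when more points are available we can join paths in phase $s$ without doing harm in any other phase. We do this for $s=0$, then take the resulting pattern as a building block and repeat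 the procedure for $s=1$, and so on through all phases. Connections made earlier are never undone, because edges are only added.

Next, $F^-$ cannot be periodic, since then it would not be ergodic under translation by $q$. We therefore break its period at very sparse places and start over with a much longer pattern, alternating between the two matchings for ever. The invariant that survives both kinds of steps is that, away from the boundary of the interval, every path still meets a free point. It also gives infiniteness: if the cluster of $0$ contains a free point at every stage, and each individual point is free at only finitely many stages, then this cluster is infinite. The sparse defects are placed as in a rank-one transformation with spacers, which makes both matchings factors of weakly mixing systems.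

Sections \ref{sec:words}--\ref{sec:induction} carry out the combinatorics, Section~\ref{sec:rankone} the ergodic theory, and Sections \ref{sec:matchings}--\ref{sec:proof} combine them.

\section{Crossing numbers and parity}\label{sec:parity}

\begin{proof}[Proof of Proposition~\ref{prop:parity}]
For a stationary matching $F$ let $N(k)$ be the number of edges joining $(-\infty,k]$ to $[k+1,\infty)$, so $N=N(0)$. The edges counted in exactly one of $N(k-1)$ and $N(k)$ are those with an end at $k$: there is one such edge, and it is counted in $N(k)$ if it goes to the right and in $N(k-1)$ if it goes to the left. Hence $N(k)$ and $N(k-1)$ are both infinite or differ by exactly $1$. If $N(0)<\infty$ a.s., the parity of $N(k)$ therefore alternates with $k$, and by stationarity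
\[
\mathbb P(N(0)\text{ odd})=\mathbb P(N(1)\text{ odd})=\mathbb P(N(0)\text{ even}),\qquad\text{so}\qquad \mathbb P(N(0)\text{ odd})=\tfrac12. \tag{2.1}\label{eq:half}
\]

\emph{Part (b).} The event $\{N(0)<\infty\}=\{N(k)<\infty\ \forall k\}$ is translation invariant, so it has probability $0$ or $1$. If it had probability $1$, then $\{N(0)\text{ odd}\}$ would be invariant under translation by $2$ and have probability $\frac12$ by \eqref{eq:half}, contradicting ergodicity under translation by $2$. So $N=\infty$ a.s. By stationarity
\[
\mathbb E N=\sum_{i\le0}\mathbb P(F(i)\ge1)=\sum_{j\ge0}\mathbb P(F(0)\ge1+j)=\sum_{\ell\ge1}\ell\,\mathbb P(F(0)=\ell)=\tfrac12\,\mathbb E|F(0)|,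
\]
where the last step uses $\mathbb P(F(0)=\ell)=\mathbb P(F(\ell)=0)=\mathbb P(F(0)=-\ell)$. Hence $\mathbb E|F(0)|=\infty$.

\emph{Part (a).} By stationarity, a.s.\ all crossing numbers of $F^+$ and $F^-$ are finite. An infinite cluster is a bi-infinite path. It crosses each cut between $k$ and $k+1$ at most finitely often, so each of its two ends tends to $+\infty$ or to $-\infty$. We claim that a.s.\ the two ends have different limits. Suppose both ends of some cluster tend to $+\infty$. Such a cluster has a minimum; let each of its vertices send mass $1$ to this minimum. Let $f(i,j)$ be the probability that $i$ sends mass to $j$. Being independent and stationary, $F^+$ and $F^-$ are jointly stationary, so $f(i,j)=f(0,j-i)$ and $\sum_if(i,0)=\sum_jf(0,j)\le1$. But $\sum_if(i,0)$ is the expected mass received by $0$, which is $\infty\cdot\mathbb P(0\text{ is such a minimum})$. So this probability is $0$, and by stationarity there is a.s.\ no such cluster. The case of two ends tending to $-\infty$ is treated in the same way with the maximum.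

Hence a.s.\ every infinite cluster joins $-\infty$ to $+\infty$ and crosses the cut between $0$ and $1$ an odd number of times. In particular $K\le N^++N^-<\infty$. Cycles cross the cut an even number of times, so $K\equiv N^++N^-\pmod2$. By \eqref{eq:half} and independence, $N^++N^-$ is odd with probability $\frac12$. Thus $\mathbb P(K\text{ odd})=\frac12$ and $\mathbb P(K=1)\le\frac12$. Two independent nearest-neighbor matchings, as in the introduction, attain equality.
\end{proof}

Independence matters in (a): if $F^+$ is the random nearest-neighbor matching and $F^-$ is the \emph{other} nearest-neighbor matching, then $K=1$ surely.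

\section{Words, phases and paths}\label{sec:words}

\subsection{Words and tilings}
From now on an \emph{interval} is a finite interval of integers. A \emph{word} $W$ of length $p=|W|$ is a set of pairwise disjoint pairs of points of $[0,p)=\{0,\dots,p-1\}$, that is, a partial matching of $[0,p)$. Points not matched by $W$ are \emph{free}, and $A(W)$ is the set of free points. The word is \emph{full} if $A(W)=\emptyset$. Words are concatenated in the obvious way, and $\bullet$ denotes the word of length $1$, which consists of one free point.

A \emph{$W$-tiling} of an interval $I$ (or of $\mathbb Z$) is a partition of it into consecutive \emph{tiles}, each of which is either an interval of length $p$ carrying a translated copy of $W$ or a single point carrying no edge. We view it as a partial matching $T$ together with the partition. Points not matched by $T$ are called \emph{$T$-free}, or just free. Edges never join different tiles. If an interval $J$ is a union of tiles, then the restriction $T|_J$ is a $W$-tiling of $J$ with the same free points in $J$.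

\subsection{The graphs $\Gamma_t(T)$}
Let $U$ be a full word of length $q$. Let $U_t^\infty$ be the matching of $\mathbb Z$ with a copy of $U$ on each \emph{block} $[t+iq,t+(i+1)q)$, $i\in\mathbb Z$. It depends only on $t$ modulo $q$; we call $t$ the \emph{phase}. For a partial matching $T$ of an interval $I$, let $\Gamma_t(T)=\Gamma_t^U(T)$ be the multigraph on $I$ whose $+$ edges are the edges of $T$ and whose $-$ edges are the edges of $U_t^\infty$ with \emph{both ends in $I$}. A point of $I$ whose partner in $U_t^\infty$ lies outside $I$ is called \emph{cut}. There are at most $2q-2$ cut points: they lie in the at most two blocks that meet both $I$ and its complement, and each of these has at most $q-1$ points in $I$.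

A vertex lacks its $+$ edge exactly if it is free and lacks its $-$ edge exactly if it is cut. Since every vertex has at most one edge of each sign, each component of $\Gamma_t(T)$ is of one of four types:
\begin{itemize}
\item a \emph{cycle} (possibly a double edge), with no free and no cut vertex;
\item an \emph{open path}: at least two vertices, both endpoints free;
\item a \emph{half-open path}: at least two vertices, one endpoint free and the other one cut, or a single vertex that is both free and cut;
\item a \emph{sealed path}: at least two vertices, both endpoints cut.
\end{itemize}
In a path with at least two vertices each endpoint is either free or cut, but not both, and inner vertices are neither. So a component has at most two free vertices, it has at least one exactly if it is open or half-open, and an open path contains no cut vertex.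

A sealed path is a stretch of path that can no longer be prolonged by adding $+$ edges inside $I$. Such paths are unavoidable, but they must stay near the boundary of $I$. For an integer $d\ge0$ we call $v\in I$ \emph{$d$-deep in $I$} if $[v-d,v+d]\subset I$.

\begin{definition}
The pair $(W,U)$ is \emph{$d$-safe} if for every interval $I$, every $W$-tiling $T$ of $I$ and every phase $t$, no sealed path of $\Gamma_t(T)$ contains a vertex that is $d$-deep in $I$.
\end{definition}

In other words, the component of a $d$-deep vertex is a cycle or contains a free vertex. For example, $(\bullet,U)$ is $0$-safe for every $U$, since in a $\bullet$-tiling all vertices are free. If $W_1$ is a word that is itself a $W$-tiling, then $W_1$-tilings are $W$-tilings (with a finer partition), so $d$-safety of $(W,U)$ implies that of $(W_1,U)$.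

We shall often look at a large graph through a small window made of tiles. The next lemma says what can be concluded.

\begin{lemma}\label{lem:local}
Let $W$ be a word, $U$ a full word, $T$ a $W$-tiling of $I$, where $I$ is an interval or $\mathbb Z$, and $M$ a partial matching of $I$. Let $H$ be the multigraph on $I$ with edge set $T\cup M$, where a pair belonging to both is a double edge. Let $J\subset I$ be an interval that is a union of tiles of $T$, and suppose that for some $t$ the edges of $M$ with both ends in $J$ are those of $U_t^\infty$ with both ends in $J$.
\begin{enumerate}
\item[\textup{(a)}] Every cycle and every open path of $\Gamma_t(T|_J)$ is a component of $H$.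
\item[\textup{(b)}] Suppose that $(W,U)$ is $d$-safe and $w$ is $d$-deep in $J$. Then the component of $w$ in $H$ either is a cycle contained in $J$ or contains a $T$-free vertex in $J$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A vertex of a cycle or of an open path of $\Gamma_t(T|_J)$ is not cut, so it has an $M$-edge inside $J$, which belongs to the component. Unless it is a free endpoint, it also has its $T$-edge in the component; and a free endpoint has no $T$-edge at all, since $J$ is a union of tiles. So no further edge of $H$ is attached.

(b) By $d$-safety the component $C'$ of $w$ in $\Gamma_t(T|_J)$ is not sealed. If it is a cycle, it is the component of $w$ in $H$ by (a). Otherwise it contains a free vertex of $T|_J$, which is $T$-free, and $C'$ is contained in the component of $w$ in $H$.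
\end{proof}

If $[w-d,w+d]\subset I$, we usually take $J$ to be the union of the tiles of $T$ meeting $[w-d,w+d]$; then $w$ is $d$-deep in $J$ and, with $p=|W|$, $J\subset[w-d-p,w+d+p]$.

\section{The smallest case}\label{sec:example}

Take $U=\{\{0,1\}\}$, so $q=2$, and let $T_0$ be the empty matching of $[0,12)$, all of whose points are free. In phase $0$ the $-$ edges are $\{0,1\},\{2,3\},\dots,\{10,11\}$. In phase $1$ they are $\{1,2\},\dots,\{9,10\}$, and the points $0$ and $11$ are cut. We want to add $+$ edges so that in phase $s=0$ most points come to lie on one path, while in phase $1$ nothing bad happens. There are two things to avoid. The edge $\{1,2\}$ would close a cycle in phase $1$. The edge $\{0,11\}$ joins two different paths in both phases, but in phase $1$ both its ends are cut, so it would be a sealed path. We therefore use only points that lie on open paths in both phases, namely $1,\dots,10$.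

Start at $u=2$. Its opposite ends in phases $0$ and $1$ are $3$ and $1$. Choose $v=4$, which is neither of them, and add $\{2,4\}$. In phase $0$ we now have the path $3,2,4,5$, and we continue from its end $5$. The opposite end of $5$ is $3$ in phase $0$ and $6$ in phase $1$; we choose $v=7$, add $\{5,7\}$, and in phase $0$ obtain $3,2,4,5,7,6$. From $6$ the opposite ends are $3$ and $8$ (the path in phase $1$ is now $6,5,7,8$). Choose $v=9$ and add $\{6,9\}$. The path in phase $0$ becomes $3,2,4,5,7,6,9,8$. From $8$ the opposite ends are $3$ and $10$, and the only other available free point is $1$, whose opposite end $0$ in phase $0$ is not among the points $1,\dots,10$, so that we could not continue from it. We stop; see Figure~\ref{fig:small}.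

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.95cm,y=0.95cm]
\foreach \yy in {0,-3} {
  \foreach \a/\b in {2/4,5/7,6/9} \draw[thick] (\a,\yy) to[out=60,in=120] (\b,\yy);
}
\foreach \a/\b in {0/1,2/3,4/5,6/7,8/9,10/11} \draw[dashed] (\a,0) to[out=-60,in=-120] (\b,0);
\foreach \a/\b in {1/2,3/4,5/6,7/8,9/10} \draw[dashed] (\a,-3) to[out=-60,in=-120] (\b,-3);
\foreach \yy in {0,-3} {
  \foreach \i in {2,4,5,6,7,9} \fill (\i,\yy) circle (2pt);
  \foreach \i in {0,1,3,8,10,11} \filldraw[fill=white] (\i,\yy) circle (2.5pt);
  \foreach \i in {0,1,2,3,4,5,6,7,8,9,10,11} \node[below=11pt] at (\i,\yy) {\scriptsize \i};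
}
\node at (-1,0) {$t=0$};
\node at (-1,-3) {$t=1$};
\end{tikzpicture}
\caption{The three $+$ edges $\{2,4\},\{5,7\},\{6,9\}$ (solid) together with the $-$ edges (dashed) of the two phases of the nearest-neighbor matching; white points are free. In phase $0$ the $+$ edges lie on the single path $3,2,4,5,7,6,9,8$. In phase $1$ they lie on the two open paths $1,2,4,3$ and $8,7,5,6,9,10$. No cycle and no sealed path has been created in either phase.}
\label{fig:small}
\end{figure}

On a longer interval the same procedure puts all but a bounded number of points on one path in phase $0$. The resulting word $W'$ still has a few free points. To serve phase $1$ as well, we concatenate many copies of $W'$ (of even length, so that all copies see the same phase) and run the procedure on the remaining free points, with $s=1$.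

\section{Extending the $+$ word}\label{sec:plus}

We now carry out this procedure for general words. The conclusion (J3) is the gain in phase $s$; the others say that nothing is lost in any phase and that the procedure can be repeated.

\begin{lemma}\label{lem:join}
Let $U$ be a full word, let $(W,U)$ be $d$-safe, $|W|=p$, $|U|=q$. Let $T_0$ be a $W$-tiling of $V=[0,P)$ with at least $2q^2+1$ free points, and let $s\in\mathbb Z$. There is a set $E$ of pairwise disjoint pairs of free points of $T_0$ such that the word $W':=T_0\cup E$ of length $P$ has the following properties.
\begin{enumerate}
\item[\textup{(J1)}] $1\le|A(W')|\le4q^2$.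
\item[\textup{(J2)}] $(W',U)$ is $d$-safe.
\item[\textup{(J3)}] $\Gamma_s(W')$ has a component $Q$ such that all vertices of $V$ except at most
\[
\kappa(q,d,p):=8q^2(2d+2p+1)+2d
\]
lie in $Q$ or in a cycle of $\Gamma_s(W')$.
\item[\textup{(J4)}] Let $T'$ be a $W'$-tiling of an interval, and let $T$ be the $W$-tiling obtained from it by deleting all copies of $E$. Then for every $t$, every cycle of $\Gamma_t(T')$ is a cycle of $\Gamma_t(T)$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{The usable points.} Let $A_0$ be the set of free points of $T_0$, and let $A^\circ\subset A_0$ be the set of those $a$ whose component in $\Gamma_t(T_0)$ is an open path for \emph{every} $t\in\mathbb Z/q$. Few points are lost: for fixed $t$, a free point whose component is not open is the only free vertex of a half-open path, which also contains a cut vertex. Different such points lie in different components, so there are at most $2q-2$ of them, and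
\[
|A_0\setminus A^\circ|\le q(2q-2).\tag{5.1}\label{eq:lost}
\]
As $|A_0|\ge2q^2+1$, we get $A^\circ\ne\emptyset$.

\emph{Construction of $E$.} Pairs are added one at a time, starting from $E=\emptyset$. At each moment ``free'' refers to $T_0\cup E$ for the current $E$. We maintain the invariant
\begin{quote}
(Inv)\quad for every $t$, every $a\in A^\circ$ lies on an open path of $\Gamma_t(T_0\cup E)$.
\end{quote}
It holds for $E=\emptyset$. A currently free $a\in A^\circ$ is an endpoint of its open path in $\Gamma_t(T_0\cup E)$; let $e_t(a)\ne a$ be the other endpoint. It is free, so $e_t(a)\in A_0$. We also keep a free \emph{active point} $u\in A^\circ$. Initially $u$ is any point of $A^\circ$, called the starting point. If there is a free $v\in A^\circ$ with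
\[
v\ne u,\qquad v\ne e_t(u)\ \text{ for all }t\in\mathbb Z/q,\qquad e_s(v)\in A^\circ,\tag{5.2}\label{eq:rule}
\]
we add the pair $\{u,v\}$ to $E$ and make $e_s(v)$ (computed before adding) the new active point. Otherwise we stop.

Let us check that this is consistent. By the first two conditions in \eqref{eq:rule}, for each $t$ the points $u$ and $v$ are endpoints of two different open paths of $\Gamma_t(T_0\cup E)$. Adding $\{u,v\}$ joins these to one open path with endpoints $e_t(u)$ and $e_t(v)$ and leaves all other components unchanged. So (Inv) persists. The new active point lies in $A^\circ$ by the third condition, and it is still free since $e_s(v)\ne v$ and, because $v\ne e_s(u)$, also $e_s(v)\ne u$. The number of free points decreases, so the procedure stops.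

\emph{Proof of \textup{(J1)}.} When the procedure has stopped, every free point of $A^\circ$ violates \eqref{eq:rule}: it is $u$, or one of the at most $q$ points $e_t(u)$, or a point $v$ with $e_s(v)\in A_0\setminus A^\circ$. Since $e_s$ is injective, \eqref{eq:lost} shows that there are at most $1+q+q(2q-2)\le2q^2$ of them. Together with the points of $A_0\setminus A^\circ$ this gives $|A(W')|\le2q^2+q(2q-2)\le4q^2$. Since $A^\circ\ne\emptyset$, (Inv) provides an open path, whose endpoints are free; so $A(W')\neq\emptyset$.

\emph{A local statement.} Let $T'$ be a $W'$-tiling of an interval $I$ and let $T$ be obtained from it by deleting the copies of $E$. Since $T_0$ is a $W$-tiling, so is $T$. We claim: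
\begin{quote}
$(\ast)$\quad If $a$ lies in the copy of $A^\circ$ in a tile $V+y$ of $T'$, then for every $t$ the component of $a$ in $\Gamma_t(T')$ is an open path.
\end{quote}
Indeed, $\Gamma_t(T'|_{V+y})$ is the translate by $y$ of $\Gamma_{t-y}(T_0\cup E)$. By (Inv) the component of $a$ in it is an open path, and by Lemma~\ref{lem:local}(a), applied to $T'$ and $J=V+y$, this path is a component of $\Gamma_t(T')$.

\emph{Proof of \textup{(J4)}.} By construction both ends of every pair in $E$ belong to $A^\circ$. So by $(\ast)$ no copy of an edge of $E$ lies on a cycle of $\Gamma_t(T')$; such a cycle consists of edges of $\Gamma_t(T)$.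

\emph{Proof of \textup{(J2)}.} Let $v$ be $d$-deep in $I$ and let $C$ be its component in $\Gamma_t(T)$. If $C$ is a cycle, it contains no $T$-free vertex, so no copy of an edge of $E$ is attached to it, and it is a component of $\Gamma_t(T')$. Otherwise, as $(W,U)$ is $d$-safe, $C$ contains a $T$-free vertex $a$. If $a$ is $T'$-free, the component of $v$ in $\Gamma_t(T')$ has a free vertex and is not sealed. If $a$ is not $T'$-free, it is an end of a copy of an edge of $E$, hence lies in a copy of $A^\circ$. By $(\ast)$ its component in $\Gamma_t(T')$, which contains $C\ni v$, is an open path and is not sealed.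

\emph{Proof of \textup{(J3)}.} Let $Q$ be the component of $\Gamma_s(W')$ containing the starting point. Throughout the construction the active point is an endpoint of the path of $\Gamma_s(T_0\cup E)$ that contains the starting point: each new edge is attached at this endpoint, and $e_s(v)$ is the new endpoint. So all edges of $E$ lie in $Q$, and every other component of $\Gamma_s(W')$ is a component of $\Gamma_s(T_0)$.

At most $2d$ vertices of $V$ are not $d$-deep in $V$. Let $v$ be a $d$-deep vertex that is neither in $Q$ nor in a cycle. By (J2), applied to the single tile $V$, its component $C\ne Q$ contains a $W'$-free vertex, so by (J1) there are at most $4q^2$ such components $C$. Each of them is a component of $\Gamma_s(T_0)$, is not a cycle, and has at most two $T_0$-free vertices. If $w\in C$ is $d$-deep in $V$, Lemma~\ref{lem:local}(b), applied in $H=\Gamma_s(T_0)$ to the union $J$ of the tiles of $T_0$ meeting $[w-d,w+d]$, shows that $C$ contains a $T_0$-free vertex within distance $d+p$ of $w$. Hence $C$ has at most $2(2d+2p+1)$ deep vertices. Altogether at most $4q^2\cdot2(2d+2p+1)+2d=\kappa(q,d,p)$ vertices lie neither in $Q$ nor in a cycle.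
\end{proof}

The two restrictions on the added pairs have different purposes. Avoiding $e_t(u)$ for \emph{all} $t$ prevents cycles in every phase. Working only in $A^\circ$ prevents sealed paths, and it makes the effect of $E$ so local that the conclusions hold in arbitrary $W'$-tilings and not only inside one tile.

\section{Extending the $-$ word}\label{sec:minus}

If $t$ is uniform on $\mathbb Z/q$, the matching $U_t^\infty$ is stationary but not ergodic under translation by $q$. To destroy the period we insert a spacer after every $k$ copies of $U$. Spacers have to be matched too, and the simplest way is to pair them up. For a full word $U$ of length $q$ and $k\ge1$, let $U'$ be the full word of length $2(kq+1)$ obtained from $(U^k\bullet)^2$ by matching the two spacers $\bullet$ with each other.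

Near a spacer $-$ edges do not look like those of any $U_t^\infty$, so the safety of $(W,U)$ gives no information there. A sealed path might now pass near a spacer and use the long edge to the partner spacer. The next lemma shows that a deep sealed path would be confined to the neighborhoods of these two spacers, which is impossible if spacers are far apart.

\begin{lemma}\label{lem:break}
Let $U$ be a full word, let $(W,U)$ be $d$-safe, $p=|W|$, $q=|U|$, $D=d+p$, and $kq\ge2D+p+q$. Then $(W,U')$ is $d'$-safe with $d'=4(kq+1)$.
\end{lemma}

\begin{proof}
Let $T$ be a $W$-tiling of an interval $I$ and $\Gamma'=\Gamma_t^{U'}(T)$. Suppose that some sealed path $C$ of $\Gamma'$ contains a vertex $v$ that is $d'$-deep in $I$. Let $(z_i)_{i\in\mathbb Z}$ be the increasing sequence of spacer positions of $U'^\infty_t$. Then $z_{i+1}-z_i=kq+1$, and $z_i$ is matched to $z_{i^*}$ for some $i^*\in\{i-1,i+1\}$. Define the zones $Z_i=[z_i-D,z_i+D]$. Different zones are at distance at least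
\[
kq+1-2D>\max(p,q).
\]

\emph{Claim.} If $w\in C$ is $D$-deep in $I$, then $w\in\bigcup_iZ_i$. Otherwise $[w-D,w+D]$ contains no spacer. Let $J$ be the union of the tiles of $T$ meeting $[w-d,w+d]$. Then $J\subset[w-D,w+D]$ lies between two consecutive spacers, where $U'^\infty_t$ consists of $k$ consecutive copies of $U$. So the edges of $U'^\infty_t$ with both ends in $J$ are those of some $U^\infty_{t'}$, and by Lemma~\ref{lem:local}(b), applied in $H=\Gamma'$, the component $C$ is a cycle or contains a free vertex. A sealed path does neither.

Since $d'\ge D$, the claim gives $v\in Z_i$ for some $i$. Put $K=Z_i\cup Z_{i^*}$; the only spacers in $K$ are $z_i$ and $z_{i^*}$. Let $w\in C\cap K$, and let $w'$ be the partner of $w$ in $T$ (which exists, as $C$ has no free vertex) or in $U'^\infty_t$. Then either $|w-w'|\le\max(p,q)$, or $w,w'$ are the spacers $z_i,z_{i^*}$ in some order. In the second case $w'\in K$. As $v\in Z_i$, every point of $K$ is within distance $(kq+1)+2D$ of $v$, so in both cases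
\[
|w'-v|+D\le(kq+1)+3D+\max(p,q)\le(kq+1)+\tfrac32kq<d',
\]
where the second inequality follows from $2D\le kq-p-q$. Hence $w'$ is $D$-deep in $I$; in particular $w'\in I$, the edge $ww'$ belongs to $\Gamma'$, and $w'\in C$. By the claim $w'$ lies in some zone. If $|w-w'|\le\max(p,q)$, this is the zone of $w$; in the other case $w'$ is one of $z_i,z_{i^*}$. So $w'\in K$.

Starting at $v$ and following edges, we see that $C\subset K$ and that every vertex of $C$ has its $U'^\infty_t$-partner in $I$. So $C$ has no cut vertex. But the endpoints of a sealed path are cut, a contradiction.
\end{proof}

New \emph{cycles} may arise near spacers. The definition of safety permits this, and the parameter $\delta$ in Theorem~\ref{thm:main} allows for the density of such cycles.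

\section{The words $W_n$ and $U_n$}\label{sec:induction}

Fix $\delta\in(0,1)$. We construct words $W_n$ of length $p_n$ with $A(W_n)\neq\emptyset$, full words $U_n$ of length $q_n$, and numbers $d_n$ such that $(W_n,U_n)$ is $d_n$-safe. Start with
\[
W_0=\bullet,\quad p_0=1,\qquad U_0=\{\{0,1\}\},\quad q_0=2,\qquad d_0=0 .
\]
Given $W_n,U_n,d_n$, proceed as follows.

\emph{Step 1: spacers for $W_n$.} Choose an even number $m_n\ge2^{n+1}$ and let
\[
W_{n,0}=(W_n^{m_n}\bullet)^{q_n},\qquad p_{n,0}=|W_{n,0}|=q_n(m_np_n+1).
\]
No edges are added. $W_{n,0}$ is a $W_n$-tiling, so $(W_{n,0},U_n)$ is $d_n$-safe; clearly $A(W_{n,0})\ne\emptyset$.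

\emph{Step 2: one round for each phase.} Let $\varepsilon_n=2^{-n}/q_n$. For $j=0,1,\dots,q_n-1$ apply Lemma~\ref{lem:join} with $W=W_{n,j}$, $U=U_n$, $d=d_n$, $T_0=(W_{n,j})^{l}$ and $s=j$, where $l=l_{n,j}\ge2q_n^2+1$ is so large that
\[
\kappa(q_n,d_n,p_{n,j})\le\varepsilon_n\,l\,p_{n,j}\qquad\text{and}\qquad4q_n^2\le2^{-n}\,l\,p_{n,j}.
\]
As $A(W_{n,j})\ne\emptyset$, the tiling $T_0$ has at least $l\ge2q_n^2+1$ free points, as required. Let $W_{n,j+1}$ be the resulting word and $p_{n,j+1}=l\,p_{n,j}$ its length. By (J1) and (J2), $A(W_{n,j+1})\ne\emptyset$ and $(W_{n,j+1},U_n)$ is $d_n$-safe. Put $W_{n+1}=W_{n,q_n}$ and $p_{n+1}=|W_{n+1}|$.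

\emph{Step 3: spacers for $U_n$.} Put $R_n=d_n+p_{n+1}$ and choose an even $k_n$ with
\[
k_nq_n\ge2R_n+p_{n+1}+q_n\qquad\text{and}\qquad k_nq_n\ge2^{n+3}(2R_n+1)/\delta .\tag{7.1}\label{eq:kn}
\]
Let $U_{n+1}=U_n'$ with $k=k_n$, so $q_{n+1}=2(k_nq_n+1)$, and let $d_{n+1}=4(k_nq_n+1)$. By Lemma~\ref{lem:break}, applied to the $d_n$-safe pair $(W_{n+1},U_n)$ with $D=R_n$, the pair $(W_{n+1},U_{n+1})$ is $d_{n+1}$-safe.

We record what will be used.
\begin{itemize}
\item All $p_{n,j}$ are multiples of $q_n$. This is why $q_n$ groups are combined in Step~1: all copies of $W_{n,j}$ inside a copy of $W_{n+1}$ see the same phase of $U_n$.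
\item For $0\le j\le q_n$, the word $W_{n+1}$ consists of $p_{n+1}/p_{n,j}$ consecutive copies of $W_{n,j}$ and additional edges. It also consists of the string $(W_n^{m_n}\bullet)^{N_n}$ with $N_n=q_n\prod_jl_{n,j}\ge2$ and additional edges, so
\[
p_{n+1}=N_n(m_np_n+1),\qquad q_{n+1}=2(k_nq_n+1).\tag{7.2}\label{eq:heights}
\]
\item By (J1) and the choice of the last $l_{n,j}$,
\[
|A(W_{n+1})|\le4q_n^2\le2^{-n}p_{n+1}.\tag{7.3}\label{eq:fewfree}
\]
\item By (J3), for each $j\in\{0,\dots,q_n-1\}$ there are a set $\mathcal X_{n,j}\subset[0,p_{n,j+1})$ with $|\mathcal X_{n,j}|\le\varepsilon_n\,p_{n,j+1}$ and a component $Q$ of $\Gamma_j^{U_n}(W_{n,j+1})$ such that every vertex outside $\mathcal X_{n,j}$ lies in $Q$ or in a cycle of $\Gamma_j^{U_n}(W_{n,j+1})$.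
\item $p_n$, $d_n$ and hence $R_n$ are nondecreasing in $n$.
\end{itemize}

\section{Rank-one systems with spacers}\label{sec:rankone}

The matchings will be limits of concatenations of copies of $W_n$ (respectively $U_n$) at random positions. The positions are supplied by a dynamical system; from here on $T$ denotes a transformation and no longer a tiling. Recall that an invertible probability-preserving system $(X,\mu,T)$ is \emph{weakly mixing} if it is ergodic and the only $\lambda$ for which $f\circ T=\lambda f$ has a nonzero solution $f\in L^2(\mu)$ is $\lambda=1$. We need more than ergodicity because the product of the two systems has to be ergodic, and the product of two ergodic systems need not be: for the product of an irrational rotation with itself, the difference of the coordinates is invariant.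

\subsection{Construction}
Let $h_0\ge1$, even numbers $m_n\ge2$ and numbers $N_n\ge2$ be given, put $h_{n+1}=N_n(m_nh_n+1)$, and assume $\sum_n1/(m_nh_n)<\infty$. \emph{Column} $0$ is a stack of $h_0$ intervals of $\mathbb R$ (\emph{levels}) of equal length. Given column $n$, a stack of $h_n$ levels of equal length, cut it into $m_nN_n$ subcolumns of equal width and stack them on top of each other. On top of each group of $m_n$ consecutive subcolumns place one new interval (\emph{spacer}) of the same width. This is column $n+1$, which has height $h_{n+1}$. Let $T$ move each point to the point directly above it. In column $n$ this defines $T$ except on the top level and $T^{-1}$ except on the bottom level, and column $n+1$ extends these definitions. The total mass is multiplied by $1+\frac1{m_nh_n}$ at step $n$, so it stays bounded, and since the heights tend to infinity, the measure of a single level tends to $0$. So $T$ and $T^{-1}$ are eventually defined almost everywhere.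

After normalization we obtain an invertible probability-preserving system $(X,\mu,T)$ and bases $B_n$ (the bottom level of column $n$) such that $B_n,TB_n,\dots,T^{h_n-1}B_n$ are disjoint and of equal measure. They are the levels of column $n$; let $X_n$ be their union. Then
\[
X_n\subset X_{n+1},\qquad\mu(X_n)\to1,\qquad\mu(X_{n+1}\setminus X_n)\le\frac1{m_nh_n},\qquad\mu(X\setminus X_n)\le\sum_{j\ge n}\frac1{m_jh_j}, \tag{8.1}\label{eq:mass}
\]
\[
B_n=\bigsqcup_{h\in H_n}T^hB_{n+1},\qquad H_n=\{a(m_nh_n+1)+ih_n:\ 0\le a<N_n,\ 0\le i<m_n\}.\tag{8.2}\label{eq:Hn}
\]
For $x\in X_n$ the $j\in[0,h_n)$ with $x\in T^jB_n$ is the \emph{height} of $x$ in column $n$; given $x\in X_n$, it is uniform on $[0,h_n)$. Each level of column $n$ is a union of levels of column $n+1$, and the lengths of the levels tend to $0$, so the levels generate the $\sigma$-algebra. Hence every $f\in L^1(\mu)$ can, for all large $n$, be approximated in $L^1$ by functions that are constant on the levels of column $n$ and $0$ off $X_n$.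

\begin{lemma}\label{lem:wm}
$T$ is weakly mixing.
\end{lemma}

The reason is simple: because of the spacers, copies of column $n$ are found at positions differing by $Mh_n$ and at positions differing by $Mh_n+1$, for the same $M$. If $\lambda$ is an eigenvalue, both $\lambda^{Mh_n}$ and $\lambda^{Mh_n+1}$ must then be close to $1$.

\begin{proof}
We write $\operatorname{avg}$ for averages. Let $f\circ T=\lambda f$ with $f$ bounded and $|\lambda|=1$, and let $0<\varepsilon<1$. For all large $n$ there is $g$, constant on the levels of column $n$, with $\int|f-g|\,d\mu<\varepsilon/2$, and $\mu(X_n)>\frac12$. So the average of $|f-g|$ over $X_n$ is less than $\varepsilon$, and there are a level $T^jB_n$ and a constant $c_0$ such that the average of $|f-c_0|$ over this level is less than $\varepsilon$. As $f\circ T^j=\lambda^jf$, with $c=c_0\lambda^{-j}$ we get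
\[
\operatorname{avg}_{B_n}|f-c|<\varepsilon .\tag{8.3}\label{eq:base}
\]

\emph{Ergodicity.} Let $\lambda=1$. Then by \eqref{eq:base} the average of $|f-c|$ over every level of column $n$, and so over $X_n$, is less than $\varepsilon$; also $|c|\le\|f\|_\infty+1$. Hence $\int|f-c|\,d\mu\le\varepsilon+(2\|f\|_\infty+1)\mu(X\setminus X_n)$. Letting $n\to\infty$ and $\varepsilon\to0$ we see that $f$ is an $L^1$-limit of constants, so it is constant a.e.

\emph{Eigenvalues.} Let $f\in L^2(\mu)$ be a nonzero eigenfunction with eigenvalue $\lambda$. Then $|\lambda|=1$, and $|f|$ is invariant, so it is constant by ergodicity; we may take $|f|=1$. By \eqref{eq:Hn} and \eqref{eq:base},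
\[
\operatorname{avg}_{h\in H_n}\operatorname{avg}_{x\in B_{n+1}}|\lambda^hf(x)-c|=\operatorname{avg}_{B_n}|f-c|<\varepsilon .
\]
So there is an $x$ with $\operatorname{avg}_{h\in H_n}|\lambda^hf(x)-c|<\varepsilon$, that is, $\operatorname{avg}_{h\in H_n}|\lambda^h-c'|<\varepsilon$ for $c'=c/f(x)$. Let $M=m_n/2$. For $0\le a\le N_n-2$ and $0\le i<M$ put
\begin{align*}
g_1&=a(m_nh_n+1)+ih_n,\\
g_2&=a(m_nh_n+1)+(i+M)h_n=g_1+Mh_n,\\
g_3&=(a+1)(m_nh_n+1)+ih_n=g_2+Mh_n+1 .
\end{align*}
All three lie in $H_n$, and each of the maps $(a,i)\mapsto g_r$ is injective with image of size $(N_n-1)M\ge N_nm_n/4=|H_n|/4$. So the average over $(a,i)$ of $|\lambda^{g_r}-c'|$ is at most $4\varepsilon$ for each $r$, and for some $(a,i)$ we have $\sum_{r=1}^3|\lambda^{g_r}-c'|\le12\varepsilon$. For this $(a,i)$,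
\[
|\lambda^{Mh_n}-1|=|\lambda^{g_2}-\lambda^{g_1}|\le12\varepsilon,\qquad|\lambda^{Mh_n+1}-1|=|\lambda^{g_3}-\lambda^{g_2}|\le12\varepsilon,
\]
so $|\lambda-1|=|\lambda^{Mh_n+1}-\lambda^{Mh_n}|\le24\varepsilon$. As $\varepsilon$ was arbitrary, $\lambda=1$.
\end{proof}

\subsection{Two consequences of weak mixing}
The following facts are standard; we include short proofs.

\begin{lemma}\label{lem:standard}
Let $(X,\mu,T)$ be weakly mixing.
\begin{enumerate}
\item[\textup{(a)}] $T^r$ is ergodic for every integer $r\ne0$.
\item[\textup{(b)}] $T\times S$ is ergodic for every ergodic probability-preserving system $(Y,\nu,S)$.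
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We may take $r>0$. Let $f$ be bounded with $f\circ T^r=f$, put $\omega=e^{2\pi i/r}$ and
\[
f_j=\frac1r\sum_{k=0}^{r-1}\omega^{-jk}f\circ T^k,\qquad0\le j<r .
\]
Then $f_j\circ T=\omega^jf_j$ and $f=\sum_jf_j$. By weak mixing $f_j=0$ for $j\ne0$, so $f=f_0$ is $T$-invariant, hence constant.

(b) Let $\Phi\in L^2(\mu\otimes\nu)$ be $T\times S$-invariant. The function $y\mapsto\int \Phi(x,y)\,d\mu(x)$ is $S$-invariant, hence constant, and subtracting it we may assume that it is $0$. We show $\Phi=0$. Let
\[
\mathcal K(x,x')=\int \Phi(x,y)\overline{\Phi(x',y)}\,d\nu(y).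
\]
This is the kernel of a positive Hilbert--Schmidt operator on $L^2(\mu)$, also denoted $\mathcal K$. As $S$ preserves $\nu$, the kernel is $T\times T$-invariant, so the operator commutes with the unitary $g\mapsto g\circ T$. Each eigenspace of $\mathcal K$ with nonzero eigenvalue is finite-dimensional and invariant under this unitary, so it is spanned by eigenfunctions of $T$; by weak mixing it consists of constants. But $\mathcal K1=0$. So the compact self-adjoint operator $\mathcal K$ has no nonzero eigenvalue, i.e.\ $\mathcal K=0$. For $g\in L^2(\mu)$ we obtain
\[
0=\langle\mathcal Kg,g\rangle=\int\Big|\int \Phi(x,y)\overline{g(x)}\,d\mu(x)\Big|^2d\nu(y).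
\]
Hence $\Phi$ is orthogonal to all products $g(x)g'(y)$, and $\Phi=0$.
\end{proof}

\section{The matchings $F^+$ and $F^-$}\label{sec:matchings}

Let $(X,\mu,T)$ be the rank-one system with $h_n=p_n$ and parameters $m_n,N_n$. Let $(Y,\nu,S)$ be the one with $h_n=q_n$, with $k_n$ in the role of $m_n$ and $2$ in the role of $N_n$; its bases and column unions are denoted $B_n^Y$ and $Y_n$. By \eqref{eq:heights} the heights satisfy the required recursions. The numbers $m_n,k_n$ are even and at least $2$, and $\sum_n1/(m_np_n)$ and $\sum_n1/(k_nq_n)$ converge because $m_n\ge2^{n+1}$ and by \eqref{eq:kn}.

For $x\in X$ let $F_n^+=F_n^+(x)$ be the partial matching of $\mathbb Z$ with a copy of $W_n$ on $[k,k+p_n)$ for each $k$ with $T^kx\in B_n$. Since the levels are disjoint, so are these intervals, and an integer $k$ is covered by one of them exactly if $T^kx\in X_n$. With the uncovered points as single tiles, $F_n^+$ is a $W_n$-tiling of $\mathbb Z$. For $y\in Y$ define $F_n^-=F_n^-(y)$ in the same way with $U_n$ and $B_n^Y$. The set $H_n$ in \eqref{eq:Hn} lists exactly the positions of the copies of $W_n$ in the string $(W_n^{m_n}\bullet)^{N_n}$ underlying $W_{n+1}$, and similarly for $U_n$ in $(U_n^{k_n}\bullet)^2$.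 Therefore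
\[
F_n^\pm\subset F_{n+1}^\pm,\tag{9.1}\label{eq:nested}
\]
and $F_n^+$ is obtained from $F_{n+1}^+$ by deleting, in each copy of $W_{n+1}$, the edges added in Step~2 of Section~\ref{sec:induction}. Put $F^\pm=\bigcup_nF_n^\pm$.

\emph{Both are a.s.\ perfect matchings.} By \eqref{eq:mass}, \eqref{eq:fewfree} and the uniformity of the height, for $n\ge1$,
\[
\mathbb P(0\text{ is }F_n^+\text{-free})\le\mu(X\setminus X_n)+\frac{|A(W_n)|}{p_n}\le\mu(X\setminus X_n)+2^{1-n}\to0,
\]
and by \eqref{eq:nested} these events decrease, so $0$ is a.s.\ matched by $F^+$; the same holds for every integer by stationarity of $x\mapsto Tx$. For $F^-$ the argument is the same, the words $U_n$ being full.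

\emph{Stationarity, ergodicity, independence.} $F^+(Tx)$ is $F^+(x)$ translated by $-1$, and likewise for $F^-$ and $S$. So $F^\pm$ are equivariant factors of systems that are weakly mixing by Lemma~\ref{lem:wm}. They are stationary, and by Lemma~\ref{lem:standard}(a) ergodic under every nonzero translation. We take $(x,y)$ distributed according to $\mu\otimes\nu$; then $F^+$ and $F^-$ are independent.

\emph{Good windows.} Around $0$, at scale $R_n$, we want $F^-$ to look like $U_n$ repeated periodically. Let
\[
\Lambda_n=[-R_n,R_n],\qquad\mathcal G_n=\{S^ky\in Y_n\text{ for all }k\in\Lambda_n\}.
\]
By \eqref{eq:mass} for $Y$, \eqref{eq:kn} and the monotonicity of $R_j$,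
\[
\nu(Y\setminus Y_n)\le\sum_{j\ge n}\frac1{k_jq_j}\le\sum_{j\ge n}\frac{\delta}{2^{j+3}(2R_j+1)}\le\frac{\delta\,2^{-n-2}}{2R_n+1},\qquad\text{so}\qquad\mathbb P(\mathcal G_n^c)\le\delta\,2^{-n-2}.\tag{9.2}\label{eq:good}
\]
On $\mathcal G_n$ the window $\Lambda_n$ is covered by adjacent copies of the full word $U_n$. So the edges of $F^-$ with both ends in $\Lambda_n$ are exactly the edges of $(U_n)_t^\infty$ with both ends in $\Lambda_n$, for some phase $t=t_n(y)$.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Recall that every vertex of $G$ has exactly one edge of each sign, so the finite clusters are exactly the cycles.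

\medskip\noindent\textbf{Step 1: $0$ lies in a finite cluster with probability at most $\delta/2$.}
If all windows are good, safety forces the component of $0$ to contain a free vertex at every stage, and this makes the cluster of $0$ infinite. In detail, by \eqref{eq:good}, $\mathbb P\big(\bigcap_{n\ge0}\mathcal G_n\big)\ge1-\delta/2$. We work on this event, off a null set. Let $C_n$ be the component of $0$ in the multigraph on $\mathbb Z$ with edge set $F_n^+\cup F^-$. We claim that
\[
C_n\text{ contains an }F_n^+\text{-free vertex, for every }n\ge0 .\tag{10.1}\label{eq:alwaysfree}
\]
For $n=0$ this is clear, since $F_0^+=\emptyset$. Suppose it holds for $n$. Let $J$ be the union of the tiles of the $W_{n+1}$-tiling $F_{n+1}^+$ meeting $[-d_n,d_n]$. Then $J\subset\Lambda_n$ as $R_n=d_n+p_{n+1}$, so on $\mathcal G_n$ the edges of $F^-$ with both ends in $J$ are those of $(U_n)_t^\infty$ with $t=t_n(y)$. The pair $(W_{n+1},U_n)$ is $d_n$-safe and $0$ is $d_n$-deep in $J$, so by Lemma~\ref{lem:local}(b) either $C_{n+1}$ contains an $F_{n+1}^+$-free vertex, as desired, or $C_{n+1}$ is a cycle contained in $J$. In the second case $C_{n+1}$ is a cycle of $\Gamma_t^{U_n}(F_{n+1}^+|_J)$. We apply (J4) successively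 to the extensions that produced $W_{n,q_n},W_{n,q_n-1},\dots,W_{n,1}$. At the end all edges added in Step~2 of Section~\ref{sec:induction} are deleted, so all $+$ edges of $C_{n+1}$ belong to $F_n^+$. Hence $C_{n+1}$ is a cycle through $0$ in $F_n^+\cup F^-$, and so $C_n=C_{n+1}$. Each vertex of this cycle has a $+$ edge in $F_n^+$, so $C_n$ has no $F_n^+$-free vertex, contrary to the induction hypothesis. This proves \eqref{eq:alwaysfree}.

The cluster of $0$ in $G$ contains every $C_n$, and so it contains an $F_n^+$-free vertex for every $n$. As $F^+$ is perfect, each vertex is $F_n^+$-free for only finitely many $n$. So the cluster is infinite.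

\medskip\noindent\textbf{Step 2: there is at most one infinite cluster.}
The idea is that, whatever phase of $U_n$ is seen near $0$, one of the rounds in the construction of $W_{n+1}$ was made for this phase and has put most vertices near $0$ that are not in cycles on one path.

Fix $z\in\mathbb Z$ and let $\mathcal B$ be the event that $0$ and $z$ lie in two different infinite clusters. Fix $n$. Suppose that $\mathcal G_n$ occurs, with phase $t=t_n(y)$, and that $x\in X_{n+1}$, with height $h$ in column $n+1$. Then $0$ lies in a copy of $W_{n+1}$ starting at $-h$. Given $x\in X_{n+1}$, the height $h$ is uniform on $[0,p_{n+1})$ and independent of $y$.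

Let $\tau\in\{0,\dots,q_n-1\}$ with $\tau\equiv t+h\pmod{q_n}$. This is the phase of $F^-$ seen from the starting point of the copy of $W_{n+1}$, and the word $W_{n,\tau+1}$ was made for this phase. The copy of $W_{n+1}$ consists of consecutive copies of $W_{n,\tau+1}$ and additional edges. Let $V\ni0$ be the interval of the copy of $W_{n,\tau+1}$ containing $0$, and let $b$ be its starting point. Since $p_{n,\tau+1}$ is a multiple of $q_n$, we have $b\equiv-h$, so $t-b\equiv\tau\pmod{q_n}$. Moreover $V\subset[-p_{n+1},p_{n+1}]\subset\Lambda_n$. So when $V$ is translated by $-b$, the edges of $F^-$ with both ends in $V$ become those of $(U_n)_\tau^\infty$ with both ends in $[0,p_{n,\tau+1})$, and $G$ restricted to $V$ contains a translated copy of $\Gamma_\tau^{U_n}(W_{n,\tau+1})$. Every vertex of $V$ whose position in $V$ is not in $\mathcal X_{n,\tau}$ lies in the copy of the component $Q$ or in a cycle, and a cycle is a finite cluster of $G$. Therefore, if $z\in V$ and neither $0$ nor $z$ has its position in $\mathcal X_{n,\tau}$, then $\mathcal B$ does not occur: either one of $0$ and $z$ is in a finite cluster, or they are both in the copy of $Q$ and hence in the same cluster.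

We estimate the exceptional probabilities. Condition on $y$ and on the event $\{x\in X_{n+1}\}$. As $h$ is uniform on $[0,p_{n+1})$ and $p_{n,j}$ divides $p_{n+1}$, the position of $0$ in its copy of $W_{n,j}$ is uniform on $[0,p_{n,j})$ for each \emph{fixed} $j\in\{0,\dots,q_n\}$. (The index $\tau$ depends on $h$; this is why we use a union bound over $j$ below.)
\begin{itemize}
\item If $z\notin V$, then $0$ and $z$ are not in the same copy of $W_{n,0}$, because $V$ is a union of intervals of such copies. This has probability at most $|z|/p_{n,0}$.
\item For fixed $j\in\{0,\dots,q_n-1\}$, the probability that $0$ has its position in its copy of $W_{n,j+1}$ in $\mathcal X_{n,j}$ is at most $\varepsilon_n$. The probability that this copy also contains $z$, and at a position in $\mathcal X_{n,j}$, is at most $\varepsilon_n$ as well, since at most $|\mathcal X_{n,j}|$ positions of $0$ are involved. Summing over $j$, which covers every value of $\tau$, we get at most $2q_n\varepsilon_n=2^{1-n}$.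
\end{itemize}
Hence
\[
\mathbb P(\mathcal B)\le\mathbb P(\mathcal G_n^c)+\mu(X\setminus X_{n+1})+\frac{|z|}{p_{n,0}}+2^{1-n}\longrightarrow0\qquad(n\to\infty),
\]
so $\mathbb P(\mathcal B)=0$ for every $z$. As $(F^+,F^-)$ is stationary under simultaneous translation and there are countably many pairs of vertices, a.s.\ no two vertices lie in different infinite clusters.

\medskip\noindent\textbf{Step 3: there is an infinite cluster.}
The event that $G$ has an infinite cluster is $T\times S$-invariant, and by Step~1 its probability is at least $1-\delta/2>0$. By Lemma~\ref{lem:wm} both $T$ and $S$ are weakly mixing, so $T\times S$ is ergodic by Lemma~\ref{lem:standard}(b), and the event has probability $1$. Together with Step~2, a.s.\ $G$ has exactly one infinite cluster, and by Step~1 it contains $0$ with probability at least $1-\delta/2\ge1-\delta$. \qed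

\begin{thebibliography}{9}
\bibitem{CKST} Nicolas Curien, Gady Kozma, Vladas Sidoravicius and Laurent Tournier, \emph{Uniqueness of the infinite noodle}, arXiv:1701.01083 (2017).
\end{thebibliography}

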